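# Coarse abelian models of locally abelian-by-finite groups

## The group $\mathbb Z\wr\bigoplus_{\mathbb N}\mathbb Z/2$ and a finite-index criterion

**Theorem 1.** Let $H=\bigoplus_{\mathbb N}\mathbb Z/2$ and $G=\mathbb Z\wr H=\mathbb Z^{(H)}\rtimes H$. Then $G$ is countable and locally abelian-by-finite, but it is not coarsely equivalent, hence not bijectively coarsely equivalent, to any countable abelian group.

**Theorem 2.** For an element $g$ of a group $G$ put
$$C^*(g)=\{x\in G:\ xg^px^{-1}=g^p\text{ for some }p\ge1\}=\bigcup_{p\ge 1}C_G(g^p).$$
For a countable locally abelian-by-finite group $G$ the following are equivalent: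

* (a) $G$ is bijectively coarsely equivalent to a countable abelian group;
* (b) $G$ is coarsely equivalent to a countable abelian group;
* (c) for every $g\in G$ the subgroup $C^*(g)$ has finite index in $G$;
* (d) for every $g\in G$ there is a finitely generated subgroup $L\le G$ such that every conjugate of $g$ has a positive power in $L$.

**Corollary 3.** Let $G$ be a countable locally abelian-by-finite group. If the ranks $r$ of subgroups $\mathbb Z^r\le G$ are bounded (equivalently, $\mathrm{asdim}\,G<\infty$), then (a)–(d) hold.

A group is *abelian-by-finite* if it has an abelian normal subgroup of finite index, and *locally abelian-by-finite* if every finitely generated subgroup is abelian-by-finite. For finitely generated groups the following is known: such a group is abelian-by-finite if and only if it is coarsely equivalent to a countable abelian group, if and only if it is bijectively coarsely equivalent to one. The problem, whose source is T. Banakh, J. Higes, I. Zarichinyy, "The coarse classification of countable abelian groups", arXiv:0807.1141 (2008), is what happens without finite generation: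 is each locally abelian-by-finite group (bijectively) coarsely equivalent to an abelian group? Theorem 1 answers no in both versions. Theorem 2 says exactly which groups in the class do have an abelian model. By Corollary 3, a counterexample must contain free abelian subgroups of arbitrarily large rank.

The set $C^*(g)$ is a subgroup: $C_G(g^p)\cup C_G(g^q)\subset C_G(g^{pq})$, so it is a directed union of subgroups. It consists of the elements that commute with some positive power of $g$. If $g$ has finite order, then $C^*(g)=G$, so condition (c) concerns only elements of infinite order. Condition (d) says that the directions of all conjugates of $g$ fit into one finitely generated subgroup.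

## Proper metrics, finite balls, bornologous maps

All groups are countable. Each group $G$ carries a proper left-invariant metric $d$, where *proper* means that closed balls are compact. By a result of Smith such a metric exists and is unique up to coarse equivalence, in the sense that the identity map between any two choices is a coarse equivalence. So nothing below depends on the choice. We write $|g|=d(1,g)$, so that $d(x,y)=|x^{-1}y|$ and $|g^{-1}|=|g|$.

*Example.* On $\bigoplus_{i\ge1}\mathbb Z/2$ put $d(x,y)=\sum_{i:\,x_i\ne y_i}i$. This is an invariant metric. A ball of radius $R$ around $0$ involves only the coordinates $i\le R$, so it is finite.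

Balls are always finite. Indeed $(G,d)$ is countable and locally compact, so by Baire's theorem some point is isolated. Left translations are isometries and act transitively, so every point is isolated. A compact discrete ball is finite.

**Definition.** A map $f:X\to Y$ of metric spaces is *bornologous* if $\omega_f(\delta)=\sup\{\mathrm{diam}\,f(A):\mathrm{diam}\,A\le\delta\}$ is finite for every $\delta<\infty$. Two spaces are *(bijectively) coarsely equivalent* if there are (bijective) bornologous maps $f:X\to Y$, $g:Y\to X$ and a constant $K<\infty$ with $\mathrm{dist}(gf(x),x)\le K$ and $\mathrm{dist}(fg(y),y)\le K$ for all $x,y$.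

In particular, a bijection $\Phi$ with $\Phi$ and $\Phi^{-1}$ bornologous is a bijective coarse equivalence. Since balls are finite, we get a form of the definition without metrics: $f:G\to G'$ is bornologous if and only if

$$\text{for every finite }S\subset G\text{ there is a finite }T\subset G'\text{ such that }x^{-1}y\in S\Rightarrow f(x)^{-1}f(y)\in T.\tag{1}$$

Indeed, if $f$ is bornologous and $S$ lies in the ball of radius $\delta$, take for $T$ the ball of radius $\omega_f(\delta)$. Conversely, apply (1) to the ball $S$ of radius $\delta$; then $T$ lies in some ball of radius $\rho$ and $\omega_f(\delta)\le\rho$.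

In words: right multiplication by a fixed element of $G$ must move the image by a bounded amount, *uniformly over all starting points $x$*. The uniformity over $x$ is the whole difficulty.

## Dihedral groups, their direct sum, and a wreath product

**The infinite dihedral group.** Let $D_\infty=\mathbb Z\rtimes\{\pm1\}$ with $(n,\varepsilon)(s,\eta)=(n+\varepsilon s,\varepsilon\eta)$. Map it to $\mathbb Z\times\mathbb Z/2$ by forgetting the twist: $(n,\varepsilon)\mapsto(n,\varepsilon)$. Right multiplication by $(s,\eta)$ moves the image by $(\varepsilon s,\eta)$, and for given $(s,\eta)$ this takes at most two values. Conversely $(n,\varepsilon)^{-1}(n+s,\varepsilon\eta)=(\varepsilon s,\eta)$. So both directions satisfy (1), and this is a bijective coarse equivalence. For the translation $t=(1,1)$ we have $C^*(t)=\mathbb Z$, of index $2$. A reflection $(n,-1)$ has order $2$, so its $C^*$ is everything.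

**The direct sum.** Let $G=\bigoplus_{i\ge1}D_\infty$. It is locally abelian-by-finite, since a finitely generated subgroup lies in some $D_\infty^k$. It is not abelian-by-finite: an abelian subgroup of $D_\infty^k$ lies in the product of its projections, each of which is an abelian, hence proper, subgroup of $D_\infty$, so it has index at least $2^k$. Forgetting the twist in each coordinate gives a bijection to $\bigoplus_i(\mathbb Z\times\mathbb Z/2)$. Right multiplication by a fixed $h$ changes only the coordinates in the support of $h$, each in at most two possible ways. The inverse is treated in the same way, so this is again a bijective coarse equivalence. Condition (d) is visible: conjugation preserves the support of $g$, so one may take for $L$ the sum of the factors $D_\infty$ over that support.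

**The wreath product.** Let $H=\bigoplus_{\mathbb N}\mathbb Z/2$. Elements of $\mathbb Z\wr H$ are pairs $(f,h)$ with $f:H\to\mathbb Z$ finitely supported and $h\in H$, and $(f,h)(f',h')=(f+h\cdot f',hh')$, where $h\cdot\delta_k=\delta_{hk}$. The sensible first attempt is once more to forget the twist, $(f,h)\mapsto(f,h)\in\mathbb Z^{(H)}\times H$. Multiply on the right by the single element $\delta_1=(\delta_1,1)$:
$$(f,h)(\delta_1,1)=(f+\delta_h,h).$$
The image moves by $\delta_h$, and as $h$ runs over $H$ these form an infinite set. So (1) fails. In the two dihedral examples one group element had only finitely many displacements; here it has infinitely many, because $\delta_1$ has infinitely many conjugates $\delta_h$, pointing in independent directions.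

Of course this disposes of one map only. To prove Theorem 1 we must rule out every map to every abelian group.

## Parallel lines in an abelian group: (b) implies (d)

In an abelian group with invariant metric, two parallel paths $c+u_n$ and $c'+u_n$ stay at the *constant* distance $|c-c'|$. In a nonabelian group with left-invariant metric, $xg^n$ and $g^n$ can drift apart. We pull this rigidity back from $A$ to $G$.

**Lemma 4.** If a countable group $G$ is coarsely equivalent to a countable abelian group $A$, then (d) holds for $G$.

*Proof.* Let $\varphi:G\to A$, $\psi:A\to G$ and $K$ be as in the definition, with $A$ written additively, and fix $g\in G$. Put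
$$\delta=\omega_\varphi(|g|),\qquad s=\omega_\psi(\delta).$$
Let $B\le A$ be generated by the finite ball $\{u:|u|\le\delta\}$, and let $L\le G$ be generated by the finite ball $\{h:|h|\le\max(K,s)\}$. Both are finitely generated, and $L$ depends on $g$ but on no other element of $G$.

**Step 1: the image of a $g$-line stays in one coset of $B$.** For $x\in G$ and $n\in\mathbb Z$ we have $d(xg^n,xg^{n+1})=|g|$, so $|\varphi(xg^{n+1})-\varphi(xg^n)|\le\delta$. Hence $\varphi(xg^n)\in\varphi(x)+B$.

**Step 2: the map $\psi$ sends $\varphi(1)+B$ into $L$.** Let $c\in A$ and $u\in B$. One can go from $c$ to $c+u$ by steps of length at most $\delta$. The $\psi$-images of consecutive points have distance at most $s$, so they differ by right multiplication by an element of norm at most $s$, which lies in $L$. Hence $\psi(c+u)\in\psi(c)L$. For $c=\varphi(1)$ we have $|\psi\varphi(1)|\le K$, so $\psi\varphi(1)\in L$, and therefore $\psi(\varphi(1)+B)\subset L$.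

**Step 3: translate the line through $x$ to the base point.** Fix $x\in G$. For $n\in\mathbb Z$ put $u_n=\varphi(xg^n)-\varphi(x)\in B$ and $q_n=\psi(\varphi(1)+u_n)\in L$. Because $A$ is abelian, the distance between $\varphi(x)+u_n=\varphi(xg^n)$ and $\varphi(1)+u_n$ is $\tau_x:=|\varphi(x)-\varphi(1)|$, independently of $n$. Hence
$$d(xg^n,q_n)\le d\bigl(xg^n,\psi\varphi(xg^n)\bigr)+d\bigl(\psi\varphi(xg^n),\psi(\varphi(1)+u_n)\bigr)\le K+\omega_\psi(\tau_x).$$
So $xg^n=q_nh_n$, where all $h_n$ lie in one finite ball, which may depend on $x$ but not on $n$.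

**Step 4: pigeonhole.** Choose $n<m$ with $h_n=h_m$. Then
$$(xgx^{-1})^{m-n}=xg^{m-n}x^{-1}=(xg^m)(xg^n)^{-1}=q_mh_mh_n^{-1}q_n^{-1}=q_mq_n^{-1}\in L.\qquad\square$$

## Proof of Theorem 1

**Step 1: $G=\mathbb Z\wr H$ is locally abelian-by-finite.** It is clearly countable. Write $H=\bigcup_lH_l$ with finite subgroups $H_1\subset H_2\subset\cdots$. The $H$-components of finitely many elements of $G$ lie in some $H_l$, so a finitely generated subgroup $M$ lies in $\mathbb Z^{(H)}\rtimes H_l$. There $\mathbb Z^{(H)}$ is abelian, normal and of finite index. So $M\cap\mathbb Z^{(H)}$ is an abelian normal subgroup of finite index in $M$.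

**Step 2: condition (d) fails.** Suppose $G$ is coarsely equivalent to a countable abelian group, and apply Lemma 4 to $g=\delta_1\in\mathbb Z^{(H)}$ to obtain $L$. The finitely many generators of $L$ have supports and $H$-components inside some $H_l$. Pairs $(f,h)$ with $\mathrm{supp} f\subset H_l$ and $h\in H_l$ form the subgroup $\mathbb Z^{H_l}\rtimes H_l$, so $L$ lies in it. Take $h\in H\setminus H_l$. For some $p\ge1$,
$$h\,g^p\,h^{-1}=p\,\delta_h\in L\cap\mathbb Z^{(H)}\subset\mathbb Z^{H_l},$$
so $h\in H_l$, a contradiction. Since a bijective coarse equivalence is a coarse equivalence, both versions of the question have a negative answer. $\square$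

We turn to Theorem 2. The implication (a)$\Rightarrow$(b) is trivial and (b)$\Rightarrow$(d) is Lemma 4. It remains to prove (d)$\Rightarrow$(c) and (c)$\Rightarrow$(a).

## Directions of elements as vectors: the rational module $V$

We recall three elementary facts. Let $U$ be a finite-dimensional $\mathbb Q$-space. A *lattice* of $U$ is a finitely generated subgroup spanning $U$.

* (L1) A lattice is free abelian on a $\mathbb Q$-basis of $U$: it is finitely generated and torsion-free, hence free, and a $\mathbb Z$-basis is $\mathbb Q$-independent by clearing denominators. So, for any norm on $U\otimes\mathbb R$, a lattice meets bounded sets in finite sets, and every vector of $U$ is within a fixed distance of it. "Bounded" and "norm" on $U$ refer to $U\otimes\mathbb R$; boundedness does not depend on the norm.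
* (L2) If $M\subset M'$ are finitely generated subgroups of $U$ with the same span, then $M$ has finite index in $M'$: every element of $M'$ has a positive multiple in $M$, so $M'/M$ is a finitely generated torsion abelian group, hence finite.
* (L3) If $P,P'$ are lattices of $U$, then $P\cap P'$ is a lattice of finite index in both. The generators of $P'$ have a common positive multiple $N$ with $NP'\subset P$, so $P\cap P'\supset NP'$ spans $U$. It is finitely generated as a subgroup of $P$, and (L2) applies.

We also need Minkowski's theorem: *finite subgroups of $GL_r(\mathbb Q)$ have order bounded by a constant depending only on $r$.* Here is a proof. A finite subgroup preserves the lattice generated by the translates of $\mathbb Z^r$, so it is conjugate into $GL_r(\mathbb Z)$. It suffices that the kernel of $GL_r(\mathbb Z)\to GL_r(\mathbb Z/3)$ has no element of prime order $q$, for then a finite subgroup embeds in $GL_r(\mathbb Z/3)$. Suppose $(1+3^kN)^q=1$ with $k\ge1$ and $N$ an integer matrix, $N\not\equiv0$ mod $3$. Expand and cancel. If $q\ne3$, dividing by $3^k$ gives $qN\equiv0$ mod $3$. If $q=3$,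 dividing by $3^{k+1}$ gives $N+3^kN^2+3^{2k-1}N^3=0$, so $N\equiv0$ mod $3$. Both are impossible.

**The construction of $V$.** Let $G$ be countable and locally abelian-by-finite. Write $G=\bigcup_nH_n$ with $H_1\subset H_2\subset\cdots$ finitely generated. Each $H_n$ has a *free* abelian normal subgroup $A_n$ of finite index. To see this, take $A\le H_n$ abelian, normal and of finite index. It is finitely generated, so $A\cong\mathbb Z^r\times T$ with $T$ finite. Let $A_n=\{a^{|T|}:a\in A\}$. This is free abelian, of finite index in $A$, and normal in $H_n$ because it is characteristic in $A$.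

Since $A_{n+1}\cap H_n$ has finite index in $H_n$, the group $A_n\cap A_{n+1}$ has finite index in $A_n$. Hence
$$V_n:=A_n\otimes\mathbb Q=(A_n\cap A_{n+1})\otimes\mathbb Q\hookrightarrow A_{n+1}\otimes\mathbb Q=V_{n+1}.$$
Let $V=\bigcup_nV_n$, a $\mathbb Q$-space of countable dimension.

**Definition.** For $g\in H_n$ choose $p\ge1$ with $g^p\in A_n$ and put $[g]=\frac1p(g^p\otimes1)\in V_n$.

If $g^p,g^q\in A_n$, then $\frac1p(g^p\otimes1)=\frac1{pq}(g^{pq}\otimes1)=\frac1q(g^q\otimes1)$, so the choice of $p$ is irrelevant. Computing with $p$ such that $g^p\in A_n\cap A_{n+1}$ (a subgroup of finite index in $H_n$) shows that $n$ and $n+1$ give the same vector. So $[g]\in V$ is well defined.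

*Examples.* For $D_\infty$ we get $V=\mathbb Q$, $[(n,1)]=n$ and $[(n,-1)]=0$. For $\mathbb Z\wr H$ take $H_n$ to be $\mathbb Z^{F_n}\rtimes F_n$ with $F_1\subset F_2\subset\cdots$ finite subgroups exhausting $H$, and $A_n=\mathbb Z^{F_n}$. Then $V=\mathbb Q^{(H)}$ and $[(f,1)]=f$.

**Fact 1.** *$[\cdot]|_{A_n}$ is an injective homomorphism onto a lattice of $V_n$. Every $v\in V_n$ is $\frac1p[a]$ with $a\in A_n$, $p\ge1$. Also $[g^p]=p[g]$.* The first two statements hold because $A_n$ is free abelian of finite rank. For the third, if $g^q\in A_n$, then $[g^p]=\frac1q(g^{pq}\otimes1)=p[g]$.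

**Fact 2.** *$[g]=[g']$ if and only if $g^p=g'^p$ for some $p\ge1$.* If $g^p=g'^p$, then $p[g]=p[g']$. Conversely, take $n,p$ with $g^p,g'^p\in A_n$. Then $[g^p]=[g'^p]$, and $[\cdot]$ is injective on $A_n$.

**Fact 3.** *There is a homomorphism $\pi:G\to GL(V)$ with $\pi(x)[g]=[xgx^{-1}]$. Each $V_n$ is $\pi(H_n)$-invariant, $A_n$ acts trivially on $V_n$, and $\pi(H_n)|_{V_n}$ is finite.* For $x\in H_n$, conjugation by $x$ is an automorphism of $A_n$ and induces a linear automorphism $\pi_n(x)$ of $V_n$. If $g\in H_n$ and $g^p\in A_n$, then $\pi_n(x)[g]=\frac1p[xg^px^{-1}]=[xgx^{-1}]$. For $a\in A_n\subset H_{n+1}$ this gives $\pi_{n+1}(x)[a]=[xax^{-1}]=\pi_n(x)[a]$. Since $[A_n]$ spans $V_n$, the maps $\pi_n(x)$ are compatible and define $\pi(x)$ on $V$; multiplicativity is clear. As $A_n$ is abelian it acts trivially on $V_n$, so $H_n$ acts on $V_n$ through the finite group $H_n/A_n$.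

**Fact 4.** *The stabilizer of $[g]$ under $\pi$ is $C^*(g)$.* By Facts 3 and 2, $\pi(x)[g]=[g]$ means $[xgx^{-1}]=[g]$, that is, $xg^px^{-1}=g^p$ for some $p\ge1$.

**Fact 5.** *If $W\subset V$ is a finite-dimensional $\pi(G)$-invariant subspace, then $\pi(G)|_W$ is finite.* For a finitely generated $M\le G$ choose $n$ with $M\subset H_n$ and $W\subset V_n$; by Fact 3, $\pi(M)|_W$ is finite. So every finitely generated subgroup of $\pi(G)|_W$ is finite. By Minkowski's theorem the orders of these finite subgroups are bounded. Take one of maximal order; adjoining any further element gives a finite group that cannot be larger, so it is all of $\pi(G)|_W$.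

By Facts 1 and 4, condition (c) now reads: **every vector of $V$ has a finite $\pi(G)$-orbit.** In $\mathbb Q^{(H)}$, for $\mathbb Z\wr H$, the orbit of $\delta_1$ is $\{\delta_h:h\in H\}$, which is infinite.

## (d) implies (c)

Let $g$ and $L$ be as in (d), and choose $n$ with $L\subset H_n$. For each $x\in G$ there is $p\ge1$ with $xg^px^{-1}\in L\subset H_n$, so
$$\pi(x)[g]=[xgx^{-1}]=\tfrac1p[xg^px^{-1}]\in V_n .$$
Thus the orbit of $[g]$ lies in the finite-dimensional space $V_n$, and it spans a finite-dimensional invariant subspace $W$. By Fact 5, $\pi(G)|_W$ is finite, so the orbit is finite. By Fact 4, $C^*(g)$ has finite index. $\square$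

## Reflections have class zero: replacing $[\cdot]$ by a cocycle

For (c)$\Rightarrow$(a) we must build a bijection from $G$ to an abelian group, so we need coordinates on $G$. The class $[\cdot]$ is a good coordinate on each $A_n$, but not on $H_n$: in $D_\infty$ all the infinitely many reflections have class $0$.

Gluing without global coordinates fails too. One may want to exhaust $G$ by finitely generated $G_1\subset G_2\subset\cdots$, choose transversals, and use coordinates on each piece. Already $\mathbb Z^2$ with $G_1=\mathbb Z\times0$ and the transversal $z_m=(m^2,m)$ of $G_1$ shows the trouble. Writing $(n,m)=z_m+(n-m^2,0)$ we get the coordinates $(m,\,n-m^2)$, and the step $(0,1)$ changes the second one by $-(2m+1)$, which is unbounded. Transversals chosen coset by coset are not coherent.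

Both troubles disappear if a coordinate is fixed on all of $G$ beforehand and transversals only perturb it by a bounded amount. In $D_\infty$ the right coordinate is $b(n,\varepsilon)=n$. It is not a homomorphism; it satisfies $b(xy)=b(x)+\pi(x)b(y)$. We construct such a *cocycle* in general.

**Lemma 5.** There is $b:G\to V$ with $b(xy)=b(x)+\pi(x)b(y)$ for all $x,y\in G$, and $b(H_n)\subset V_n$ and $b(a)=[a]$ for $a\in A_n$, for all $n$. Moreover, for each $n$, the set of $h\in H_n$ with $b(h)$ in a given bounded subset of $V_n$ is finite.

*Proof.* **Step 1: a cocycle on one $H_n$, by averaging.** Choose $u:H_n\to V_n$ with $u(ah)=[a]+u(h)$ for $a\in A_n$, $h\in H_n$: prescribe $u$ arbitrarily on representatives $t$ of the cosets $A_nt$ and put $u(at)=[a]+u(t)$. For $h\in H_n$ consider the expression $u(hx)-\pi(h)u(x)$. It does not change when $x$ is replaced by $ax$ with $a\in A_n$, because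
$$u(hax)=u\bigl((hah^{-1})hx\bigr)=[hah^{-1}]+u(hx),\qquad \pi(h)u(ax)=[hah^{-1}]+\pi(h)u(x).$$
So it depends only on the coset $A_nx$. Let $b_n^0(h)\in V_n$ be its average over the finite set $A_n\backslash H_n$. In the identity
$$u(hkx)-\pi(hk)u(x)=\bigl(u(hkx)-\pi(h)u(kx)\bigr)+\pi(h)\bigl(u(kx)-\pi(k)u(x)\bigr)$$
average over $x$. As $A_n$ is normal, $x\mapsto kx$ permutes $A_n\backslash H_n$, so the first bracket averages to $b_n^0(h)$. The result is $b_n^0(hk)=b_n^0(h)+\pi(h)b_n^0(k)$. For $a\in A_n$, $\pi(a)$ is trivial on $V_n$, so $u(ax)-\pi(a)u(x)=[a]$ and $b_n^0(a)=[a]$.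

**Step 2: making the cocycles compatible.** Let $b_1=b_1^0$. Suppose a cocycle $b_n:H_n\to V_n$ with $b_n=[\cdot]$ on $A_n$ is given. The difference $\Delta=b^0_{n+1}|_{H_n}-b_n:H_n\to V_{n+1}$ is a cocycle. It vanishes on $N=A_n\cap A_{n+1}$, where both terms equal $[\cdot]$, and $N$ has finite index in $H_n$. For $k\in N$ we get $\Delta(hk)=\Delta(h)+\pi(h)\Delta(k)=\Delta(h)$, so $\Delta$ is a function on the finite set $H_n/N$ of left cosets. Let $m\in V_{n+1}$ be its average. Averaging $\Delta(hx)=\Delta(h)+\pi(h)\Delta(x)$ over $x\in H_n/N$, which is permuted by $h$, gives $m=\Delta(h)+\pi(h)m$, that is,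
$$\Delta(h)=m-\pi(h)m\qquad(h\in H_n).$$
The right-hand side makes sense for all $h\in H_{n+1}$, so put
$$b_{n+1}(h)=b_{n+1}^0(h)-\bigl(m-\pi(h)m\bigr)\qquad(h\in H_{n+1}).$$
The function $h\mapsto m-\pi(h)m$ is a cocycle, since $m-\pi(hk)m=(m-\pi(h)m)+\pi(h)(m-\pi(k)m)$. So $b_{n+1}$ is a cocycle with values in $V_{n+1}$. On $H_n$ it equals $b_{n+1}^0-\Delta=b_n$. On $A_{n+1}$, which acts trivially on $V_{n+1}\ni m$, it equals $b^0_{n+1}=[\cdot]$. Let $b=\bigcup_nb_n$.

**Step 3: finiteness.** Write $H_n=\bigcup_iA_ns_i$, a finite union. Since $A_n$ acts trivially on $V_n\ni b(s_i)$,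
$$b(as_i)=[a]+\pi(a)b(s_i)=[a]+b(s_i)\qquad(a\in A_n).$$
For each $i$, if $b(as_i)$ is in a given bounded set, then $[a]$ is in a bounded set. As $[\cdot]$ maps $A_n$ injectively onto a lattice of $V_n$, only finitely many $a$ are possible by (L1). $\square$

*Check on $D_\infty$*, with $H_n=D_\infty$, $A_n=\mathbb Z$. Take $u(n,1)=n$ and $u(n,-1)=n+c$. For $h=(n,-1)$ the expression in Step 1 is $n+c$ for $x=(0,1)$, and also $n-(-1)c=n+c$ for $x=(0,-1)$. So $b(n,1)=n$ and $b(n,-1)=n+c$, and the reflections are now separated.

## (c) implies (a): splitting $V$ and choosing lattices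

Assume (c).

**Step 1: a decomposition of $V$ into finite-dimensional invariant pieces.** Every vector of $V$ has a finite orbit, so every finite-dimensional subspace lies in a finite-dimensional invariant one, namely the span of the orbits of a basis. As $V$ has countable dimension, there are finite-dimensional invariant subspaces $0=W_0\subset W_1\subset\cdots$ with $\bigcup_kW_k=V$. By Fact 5, $G$ acts on each $W_k$ through a finite group. By Maschke's theorem $W_k=W_{k-1}\oplus U_k$ with $U_k$ invariant. So
$$V=\bigoplus_{k\ge1}U_k,\qquad W_k=U_1\oplus\dots\oplus U_k,$$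
and the projections $\mathrm{pr}_k:V\to U_k$ are equivariant. Averaging an inner product over the finite group $\pi(G)|_{U_k}$, fix a $\pi(G)$-invariant Euclidean norm $|\cdot|_k$ on $U_k$. Some $U_k$ may be $0$.

**Step 2: finitely generated subgroups $G_k$ adapted to the $W_k$.** The set $\Gamma_k:=b^{-1}(W_k)$ is a subgroup: $W_k$ is invariant, $b(xy)=b(x)+\pi(x)b(y)$, $b(1)=0$ and $b(x^{-1})=-\pi(x^{-1})b(x)$. Clearly $\Gamma_{k-1}\subset\Gamma_k$ and $\bigcup_k\Gamma_k=G$. Two observations:

* If $h\in\Gamma_k$, then $[h]\in W_k$. Choose $n,p$ with $h^p\in A_n$; then $[h]=\frac1p[h^p]=\frac1pb(h^p)\in W_k$, as $h^p\in\Gamma_k$.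
* Every $v\in W_k$ is $\frac1p[a]$ with $a\in\Gamma_k$. By Fact 1, $v=\frac1p[a]$ with $a\in A_n$ for some $n$, and $b(a)=[a]=pv\in W_k$.

Enumerate $G=\{g_1,g_2,\dots\}$ (with repetitions if $G$ is finite). Put $G_0=\{1\}$, and let $G_k$ be generated by $G_{k-1}$, those $g_i$ with $i\le k$ and $g_i\in\Gamma_k$, and finitely many elements of $\Gamma_k$ whose classes span $W_k$. Then $G_k$ is finitely generated, $G_{k-1}\subset G_k\subset\Gamma_k$, and $\mathrm{span}[G_k]=W_k$. Also $\bigcup_kG_k=G$: if $g_i\in\Gamma_j$, then $g_i\in G_{\max(i,j)}$.

**Step 3: lattices.** For $k\ge0$ choose $n$ with $G_k\subset H_n$ and put $A_k'=G_k\cap A_n$. This is a free abelian normal subgroup of finite index in $G_k$, and $b=[\cdot]$ is an injective homomorphism on it. Every element of $G_k$ has a positive power in $A_k'$, so $[A_k']$ spans $\mathrm{span}[G_k]=W_k$. Hence $[A'_k]$ is a lattice of $W_k$. Moreover $W_k\subset V_n$, so $A_k'$ acts trivially on $W_k$.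

Let $k\ge1$. Then $P_k=\mathrm{pr}_k[A_k']$ is a lattice of $U_k$. Since $\pi(G)|_{U_k}$ is finite, (L3) shows that
$$\Lambda_k=\bigcap_{g\in G}\pi(g)P_k$$
is a lattice of finite index in $P_k$, and it is $\pi(G)$-invariant. Write $\bar a=\mathrm{pr}_k[a]$ for $a\in A_k'$. The homomorphism $a\mapsto\bar a$ maps $A_k'$ onto $P_k\supset\Lambda_k$. As $\Lambda_k$ is free abelian, we may lift a basis: there is a subgroup $D_k\le A_k'$ such that $a\mapsto\bar a$ is an isomorphism $D_k\to\Lambda_k$.

**Step 4: the global coordinates $c_k=\mathrm{pr}_k\circ b:G\to U_k$.** Equivariance of $\mathrm{pr}_k$ gives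
$$c_k(xy)=c_k(x)+\pi(x)c_k(y)\qquad(x,y\in G).\tag{2}$$
On $G_{k-1}\subset\Gamma_{k-1}$ the values of $b$ lie in $W_{k-1}$, so $c_k$ vanishes there. By (2), $c_k$ is constant on every left coset $xG_{k-1}$. For $a\in D_k$ and $x\in G_k$,
$$c_k(ax)=\bar a+c_k(x),\tag{3}$$
because $c_k(a)=\mathrm{pr}_k[a]=\bar a$ and $a\in A_k'$ acts trivially on $W_k\ni c_k(x)$.

**Step 5: $D_k$ acts on $G_k/G_{k-1}$ by left multiplication, freely and with finitely many orbits.** This says that one layer $G_k/G_{k-1}$ looks like $\Lambda_k$ times a finite set.

*Freeness.* If $axG_{k-1}=xG_{k-1}$ with $a\in D_k$, $x\in G_k$, then $c_k(ax)=c_k(x)$, so $\bar a=0$ by (3), and $a=1$.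

*Finitely many orbits.* Let
$$K_k=\{a\in A_k':[a]\in W_{k-1}\}=\{a\in A_k':\bar a=0\};$$
the two descriptions agree because $[a]\in W_k=W_{k-1}\oplus U_k$.

* $K_k$ is normal in $G_k$: for $x\in G_k$, $a\in K_k$ we have $xax^{-1}\in A_k'$ and $[xax^{-1}]=\pi(x)[a]\in W_{k-1}$.
* $D_kK_k$ has finite index in $G_k$. Indeed $D_kK_k=\{a\in A_k':\bar a\in\Lambda_k\}$: if $\bar a\in\Lambda_k$, pick $d\in D_k$ with $\bar d=\bar a$, so that $d^{-1}a\in K_k$; the other inclusion is clear. This is the preimage of a finite-index subgroup of $P_k$, so it has finite index in $A_k'$, hence in $G_k$.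
* $K_k\cap G_{k-1}$ has finite index in $K_k$. If $a\in A'_{k-1}\cap A_k'$, then $a\in G_{k-1}\subset\Gamma_{k-1}$, so $[a]\in W_{k-1}$ by Step 2. Thus $K_k\cap G_{k-1}\supset A_{k-1}'\cap A_k'$. The latter has finite index in $A'_{k-1}$, since $A_k'\cap G_{k-1}$ has finite index in $G_{k-1}$. As $[A'_{k-1}]$ is a lattice of $W_{k-1}$, the group $[K_k\cap G_{k-1}]$ spans $W_{k-1}$. Now $[K_k]$ is a finitely generated subgroup of $W_{k-1}$ containing it, so the index is finite by (L2); here $[\cdot]$ is injective on $A_k'$.

Write finite unions $G_k=\bigcup_jD_kK_kx_j$ and $K_k=\bigcup_iy_i(K_k\cap G_{k-1})$. By normality $K_kx_j=x_jK_k$, so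
$$G_k=\bigcup_jD_kx_jK_k=\bigcup_{i,j}D_kx_jy_i(K_k\cap G_{k-1})=\bigcup_{i,j}D_kx_jy_iG_{k-1}.$$
So there are finitely many orbits. Let $m_k\ge1$ be their number. Choose representatives $t_{k,j}G_{k-1}$, $j\in\mathbb Z/m_k$, with $t_{k,j}\in G_k$ and $t_{k,0}=1$.

## (c) implies (a): the bijection

**Step 6: definition of $\Phi$.** For $k\ge1$ let $Z_k\ni1$ be a transversal for the left cosets $G/G_k$, that is, one element from each coset. By (L1) there are a map $r_k:U_k\to\Lambda_k$ and a constant $R_k$ with $r_k(0)=0$ and $|r_k(u)-u|_k\le R_k$ for all $u\in U_k$. Let $x\in G$. There is a unique $z\in Z_k$ with $x\in zG_k$. By Step 5 there are unique $a\in D_k$, $j\in\mathbb Z/m_k$ with $z^{-1}xG_{k-1}=a\,t_{k,j}G_{k-1}$. So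
$$xG_{k-1}=z\,a\,t_{k,j}\,G_{k-1}\quad\text{with unique }z,a,j.$$
Define
$$\beta_k(x)=r_k(c_k(z))+\pi(z)\bar a\in\Lambda_k,\qquad e_k(x)=j\in\mathbb Z/m_k .$$
Here $\pi(z)\bar a\in\Lambda_k$ because $\Lambda_k$ is invariant. Note that $\beta_k(x)$ and $e_k(x)$ depend only on $xG_{k-1}$.

**Step 7: $\beta_k$ is within bounded distance of the global coordinate $c_k$.** The function $c_k$ is constant on $xG_{k-1}$. So (2) and (3) give
$$c_k(x)=c_k(z\,a\,t_{k,j})=c_k(z)+\pi(z)\bigl(\bar a+c_k(t_{k,j})\bigr).$$
Subtract from $\beta_k(x)$, and use that $\pi(z)$ is isometric for $|\cdot|_k$: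
$$|\beta_k(x)-c_k(x)|_k\le C_k:=R_k+\max_j|c_k(t_{k,j})|_k\qquad\text{for all }x\in G.\tag{4}$$
This is the point at which the transversal becomes harmless: whatever $z$ is, it costs at most $C_k$.

**Step 8: the target group.** If $x\in G_{k-1}$, then $z=1$, $a=1$, $j=0$, so $\beta_k(x)=r_k(c_k(1))=r_k(0)=0$ and $e_k(x)=0$. Every $x$ lies in some $G_l$, so only coordinates with $k\le l$ can be nonzero. Hence
$$\Phi(x)=\bigl(\beta_k(x),e_k(x)\bigr)_{k\ge1}$$
defines a map from $G$ to the countable abelian group $A=\bigoplus_{k\ge1}(\Lambda_k\oplus\mathbb Z/m_k)$. Put $A_{\le k}=\bigoplus_{i\le k}(\Lambda_i\oplus\mathbb Z/m_i)$. Also $\Phi(1)=0$.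

**Step 9: for all $x\in G$ and $k\ge0$, $\Phi$ maps $xG_k$ bijectively onto $\Phi(x)+A_{\le k}$.** For $i>k$ the $i$-th coordinate depends only on the coset of $G_{i-1}\supset G_k$, so it is constant on $xG_k$. It remains to show that the coordinates with index at most $k$ map $xG_k$ bijectively onto $A_{\le k}$. We use induction on $k$; the case $k=0$ is trivial. For $k\ge1$ write $xG_k=zG_k$ with $z\in Z_k$. The left cosets of $G_{k-1}$ in $zG_k$ are the $z\,a\,t_{k,j}G_{k-1}$, one for each $(a,j)\in D_k\times\mathbb Z/m_k$. The $k$-th coordinate sends this coset to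
$$\bigl(r_k(c_k(z))+\pi(z)\bar a,\ j\bigr).$$
As $a$ runs over $D_k$, $\bar a$ runs bijectively over $\Lambda_k$, and $\pi(z)\Lambda_k=\Lambda_k$. So the $k$-th coordinate induces a bijection from these cosets onto $\Lambda_k\times\mathbb Z/m_k$. On each coset the coordinates with index at most $k-1$ map bijectively onto $A_{\le k-1}$ by induction. The claim follows.

In particular $\Phi:G_k\to A_{\le k}$ is a bijection for each $k$. Taking unions, $\Phi:G\to A$ is a bijection.

**Step 10: $\Phi$ is bornologous.** We verify (1). Let $S\subset G$ be finite, and choose $k$ with $S\subset G_k$. Let $h=x^{-1}y\in S$. Then $y\in xG_k$, so $\Phi(y)-\Phi(x)\in A_{\le k}$ by Step 9. By (2), $c_i(y)-c_i(x)=\pi(x)c_i(h)$, so (4) gives for $i\le k$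
$$|\beta_i(y)-\beta_i(x)|_i\le2C_i+|\pi(x)c_i(h)|_i=2C_i+|c_i(h)|_i .$$
The bound does not involve $x$, because the norm is invariant. The left-hand side is the norm of an element of the lattice $\Lambda_i$, so only finitely many values of $\beta_i(y)-\beta_i(x)$ occur. The components in $\mathbb Z/m_i$ are finite in number. So $\Phi(y)-\Phi(x)$ lies in a finite set depending only on $S$.

**Step 11: $\Phi^{-1}$ is bornologous.** Let $T\subset A$ be finite, $T\subset A_{\le k}$, and let $\Phi(y)-\Phi(x)\in T$. Then $\Phi(y)\in\Phi(x)+A_{\le k}=\Phi(xG_k)$, so $y\in xG_k$ by injectivity, that is, $h=x^{-1}y\in G_k$. For $i\le k$, (2) and (4) give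
$$|c_i(h)|_i=|\pi(x)c_i(h)|_i=|c_i(y)-c_i(x)|_i\le2C_i+|\beta_i(y)-\beta_i(x)|_i,$$
which is bounded in terms of $T$. As $h\in G_k\subset\Gamma_k$, the vector $b(h)$ lies in $W_k=U_1\oplus\dots\oplus U_k$ and has components $c_1(h),\dots,c_k(h)$. So $b(h)$ lies in a bounded subset of $W_k$ depending only on $T$. Choose $n$ with $G_k\subset H_n$; then $W_k\subset V_n$, and by Lemma 5 only finitely many $h$ are possible.

So $\Phi$ is a bijective coarse equivalence from $G$ to the countable abelian group $A$. This proves (a) and completes the proof of Theorem 2. $\square$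

**The construction run on $\mathbb Q$.** Let $G=\mathbb Q$, $H_n=A_n=\frac1{n!}\mathbb Z$. Then $V=\mathbb Q$, $\pi$ is trivial and $b(x)=x$. Take $W_k=\mathbb Q$ for $k\ge1$, so $U_1=\mathbb Q$ and $U_k=0$ for $k\ge2$. We may use the chain $G_0=0$, $G_k=\frac1{k!}\mathbb Z$ for $k\ge1$, since it has the properties required in Step 2: finitely generated, increasing, contained in $\Gamma_k$, exhausting $G$, with classes spanning $W_k$. For $k=1$ we get $\Lambda_1=D_1=\mathbb Z$ and $m_1=1$. With $Z_1=\mathbb Q\cap[0,1)$ and $r_1(u)=\lfloor u\rfloor$, this gives $\beta_1(x)=\lfloor x\rfloor$. For $k\ge2$ we get $\Lambda_k=0$ and $m_k=[G_k:G_{k-1}]=k$. So $\mathbb Q$ is bijectively coarsely equivalent to $\mathbb Z\oplus\bigoplus_{k\ge2}\mathbb Z/k$. The layers with $U_k=0$ are thus needed: they absorb the part of $G$ that adds no new direction.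

## Bounded rank and asymptotic dimension

Recall that $\mathrm{asdim}\,X\le n$ means: for every $R<\infty$ there is a cover of $X$ by sets of uniformly bounded diameter which is a union of $n+1$ families, such that distinct members of one family are at distance at least $R$. For example, $\mathrm{asdim}\,\mathbb Z\le1$: cut $\mathbb Z$ into consecutive intervals of length greater than $R$ and color them alternately. We use the textbook facts that $\mathrm{asdim}$ is invariant under coarse equivalence and that $\mathrm{asdim}\,\mathbb Z^r=r$. If $G_1$ has finite index in $G_2$, write $G_2=\bigcup_iG_1s_i$, a finite union. Then every $x=hs_i$ satisfies $d(x,h)=|s_i|$, so the inclusion of $G_1$ is a coarse equivalence. Hence a group containing $\mathbb Z^r$ with finite index has $\mathrm{asdim}=r$.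

*Proof of Corollary 3.* **Step 1: bounded rank implies (a)–(d).** If the ranks of subgroups $\mathbb Z^r\le G$ are bounded, then $\dim V_n=\mathrm{rank}\,A_n$ is bounded. The $V_n$ increase, so $\dim V<\infty$. Fact 5 with $W=V$ shows that $\pi(G)$ is finite, so all orbits are finite. By Fact 4, (c) holds, and Theorem 2 gives the rest.

**Step 2: bounded rank is equivalent to $\mathrm{asdim}\,G<\infty$.** By Dranishnikov–Smith (*Asymptotic dimension of discrete groups*, Fund. Math. 2006), $\mathrm{asdim}\,G$ is the supremum of $\mathrm{asdim}$ over the finitely generated subgroups of $G$. Such a subgroup $M$ contains some $\mathbb Z^r$ with finite index, and then $\mathrm{asdim}\,M=r$ is the rank of a free abelian subgroup of $G$. Conversely each $\mathbb Z^r\le G$ is itself a finitely generated subgroup, with $\mathrm{asdim}=r$. So $\mathrm{asdim}\,G$ is the supremum of the ranks $r$ of subgroups $\mathbb Z^r\le G$. $\square$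

So groups in the class without an abelian model exist only in infinite asymptotic dimension, and there condition (c) decides.

## Wreath products over infinite locally finite groups

Theorem 2 makes further examples easy to recognize. Let $F$ be an infinite finitely generated abelian-by-finite group and let $\mathcal H$ be any infinite countable locally finite group, that is, one whose finitely generated subgroups are finite. Then $F\wr\mathcal H=F^{(\mathcal H)}\rtimes\mathcal H$ is locally abelian-by-finite and not coarsely equivalent to any countable abelian group.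

*The group is locally abelian-by-finite.* Given finitely many elements, the supports of their base components and their $\mathcal H$-components together generate a finite subgroup $\mathcal H'\le\mathcal H$, and the elements lie in $F^{\mathcal H'}\rtimes\mathcal H'$. If $B$ is an abelian normal subgroup of finite index in $F$, then $B^{\mathcal H'}$ is an abelian normal subgroup of finite index in $F^{\mathcal H'}\rtimes\mathcal H'$. So the subgroup generated by the given elements is abelian-by-finite.

*Condition (c) fails.* Since $F$ is infinite, finitely generated and abelian-by-finite, it has an infinite, finitely generated abelian subgroup of finite index, hence an element of infinite order. Let $g$ be this element in the copy of $F$ at coordinate $1\in\mathcal H$. For every $p\ge1$ we have $g^p\ne1$, with support $\{1\}$. If $x$ has $\mathcal H$-component $h\ne1$, then $xg^px^{-1}$ has support $\{h\}$, so $xg^px^{-1}\ne g^p$. Hence $C^*(g)$ lies in the base group $F^{(\mathcal H)}$, which has infinite index because $\mathcal H$ is infinite. By Theorem 2, (b) fails.
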